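# Prime modular categories of dimension $16m$ and the metaplectic category $\mathrm{SO}(4m)_2$

## 1. Weakly integral modular categories and their factors

All categories are over $\mathbb C$. For a fusion category $\mathcal C$ let $N_{XY}^Z$ be the structure constants of its Grothendieck ring $K(\mathcal C)$, let $d(X)$ be the Frobenius–Perron dimension of $X$, and let $\dim\mathcal C=\sum_X d(X)^2$ over the simple objects. "Dimension" always means Frobenius–Perron dimension. A simple object is invertible when $d(X)=1$, and $U(\mathcal C)$ is the group of (isomorphism classes of) invertible objects. $\mathcal C_{pt}$ is the subcategory generated by $U(\mathcal C)$, and $\mathcal C$ is pointed if $\mathcal C=\mathcal C_{pt}$. $\mathcal C_{ad}$ is the fusion subcategory generated by all $X\otimes X^*$, $X$ simple. For $g$ invertible and $X$ simple, $g\subset X\otimes X^*$ if and only if $gX\cong X$, and then the multiplicity is one; so the invertible constituents of $X\otimes X^*$ form the stabilizer of $X$ in $U(\mathcal C)$.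

**Definition 1.** A fusion category is weakly integral if its dimension is an integer, integral if every simple object has integer dimension, and strictly weakly integral if it is weakly integral but not integral.

**Example.** A category with simples $1,\psi,\sigma$ and $\psi^2=1$, $\psi\sigma=\sigma$, $\sigma^2=1+\psi$ has $d(\sigma)=\sqrt2$ and dimension $1+1+2=4$. It is strictly weakly integral. Its invertibles are $1,\psi$, and $\mathcal C_{ad}=\{1,\psi\}$.

A modular category is a braided spherical fusion category whose matrix $S$ is invertible; $S_{XY}$ is the trace of the double braiding of $X$ and $Y$, and $\theta$ is the twist. Weakly integral fusion categories are pseudo-unitary (Etingof–Nikshych–Ostrik, *On fusion categories*, §8; cited below as ENO1), so we always use the spherical structure for which categorical dimensions equal the $d(X)$. This choice affects neither factorizations nor Grothendieck rings. We use the textbook identities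
$$S_{XY}=\theta_X^{-1}\theta_Y^{-1}\sum_ZN_{XY}^Z\theta_Zd(Z),\qquad S_{XY}S_{X'Y}=d(Y)\sum_ZN_{XX'}^ZS_{ZY},\qquad S_{X^*Y}=\overline{S_{XY}}.\tag{1}$$
For $g\in U(\mathcal C)$ and $X$ simple the double braiding is a scalar $\mu(g,X)$, and $S_{gX,Y}=\mu(g,Y)S_{XY}$. Two objects centralize each other if their double braiding is the identity, and $\mathcal E'$ is the Müger centralizer of a fusion subcategory $\mathcal E$.

**Definition 2.** A modular category is prime if it is not equivalent to $\mathcal C_1\boxtimes\mathcal C_2$ with nontrivial modular $\mathcal C_1,\mathcal C_2$.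

**Definition 3.** Two fusion categories are Grothendieck equivalent if a bijection between their sets of isomorphism classes of simple objects induces an isomorphism of Grothendieck rings.

Such a bijection preserves dimensions, duals, the group of invertibles and the universal grading. Examples for both notions are in Section 2.

**Fact 1.** If $\mathcal C$ is weakly integral and modular and $X$ is simple, then $d(X)^2\in\mathbb Z$ and $\mathcal C_{ad}$ is integral (ENO1, 8.27). Moreover $d(X)^2$ divides $\dim\mathcal C$, because $\dim\mathcal C/d(X)^2=\sum_Y|S_{XY}/d(X)|^2$ and, by (1), $S_{XY}/d(X)$ is a character value of $K(\mathcal C)$, hence an algebraic integer.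

**Fact 2.** Let $\mathcal C$ be modular. Then $\dim\mathcal E\cdot\dim\mathcal E'=\dim\mathcal C$ and $\mathcal E''=\mathcal E$ for fusion subcategories $\mathcal E$, and $\mathcal C_{ad}=(\mathcal C_{pt})'$. The universal grading is by the dual group of $U(\mathcal C)$, via $X\mapsto\mu(\cdot,X)$; all its components have equal dimension, and the trivial one is $\mathcal C_{ad}$. If $\mathcal D\subset\mathcal C$ is a modular subcategory, then $\mathcal C\simeq\mathcal D\boxtimes\mathcal D'$ (Müger).

**Fact 3.** For $g$ invertible and $X$ simple,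
$$\theta_{gX}=\theta_g\theta_X\,\mu(g,X).\tag{2}$$
So if $gX\cong X$, then $\mu(g,X)=\theta_g^{-1}$.

**Fact 4.** For a fusion subcategory $\mathcal E$ of a modular category and $V$ simple,
$$\sum_{Y\in\mathcal E}|S_{VY}|^2=\dim\mathcal E\cdot\sum_{Z\in\mathcal E'}N_{VV^*}^Z\,d(Z).\tag{3}$$
Indeed $|S_{VY}|^2=S_{VY}S_{V^*Y}=d(Y)\sum_ZN_{VV^*}^ZS_{ZY}$, and $\sum_{Y\in\mathcal E}S_{ZY}d(Y)$ is $d(Z)\dim\mathcal E$ if $Z\in\mathcal E'$ and $0$ otherwise.

## 2. Metric groups, pointed categories and Ising categories

**Definition 4.** A metric group is a finite abelian group $B$ with a quadratic form $q:B\to\mathbb C^\times$ whose bicharacter $\beta(x,y)=q(x+y)/(q(x)q(y))$ is non-degenerate. $\mathcal C(B,q)$ is the pointed modular category with simples $B$, $\theta_x=q(x)$ and $\mu(x,y)=\beta(x,y)$.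

We use constantly $q(nx)=q(x)^{n^2}$ and $\beta(x,x)=q(x)^2$. If $|B|$ is odd, the values of $q$ have odd order. For any modular $\mathcal C$, the twist restricts to a (possibly degenerate) quadratic form on $U(\mathcal C)$, also written $q$. A subgroup $H\le U(\mathcal C)$ on which $\beta$ is non-degenerate generates a modular subcategory $\mathcal C(H)$, which splits off by Fact 2.

**Example.** The semion: $\mathbb Z_2$ with $q(1)=i$. The toric code: $\mathbb Z_2^2$ with $q(x,y)=(-1)^{xy}$. It is prime: a factor of order $2$ generated by $x$ would need $\beta(x,x)=q(x)^2=-1$, but $q=\pm1$. In contrast $\mathbb Z_2^2$ with $q(x,y)=i^{x^2+y^2}$ is a product of two semions. On $\mathbb Z_4$ a metric structure needs $\beta(1,1)=q(1)^2$ of order $4$, so $q(1)$ is a primitive eighth root of unity and $q(2)=q(1)^4=-1$.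

**Definition 5.** For $\nu$ odd modulo $16$, $I_\nu$ is the Ising modular category with simples $1,\psi,\sigma$, the fusion rules of the example after Definition 1, $\theta_\psi=-1$ and $\theta_\sigma=\zeta_{16}^\nu$. All eight exist (Drinfeld–Gelaki–Nikshych–Ostrik, *On braided fusion categories I*, App. B; cited as DGNO), and a modular category with Ising fusion rules is one of them.

**Example.** The eight $I_\nu$ are all Grothendieck equivalent and pairwise inequivalent as modular categories. By Fact 3, $\mu(\psi,\sigma)=\theta_\psi^{-1}=-1$, and $\mu(\psi,\psi)=\theta_\psi^2=1$.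

**Lemma 1.** Let $U$ be a finite abelian 2-group with quadratic form $q$ whose radical $\{x:\beta(x,U)=1\}$ is $\langle b\rangle$, with $b$ of order $2$. If $b\notin2U$, then $U=\langle b\rangle\oplus U_0$ with $U_0$ non-degenerate.

*Proof.* As $b\ne0$ in the $\mathbb F_2$-vector space $U/2U$, there is a homomorphism $U\to\mathbb Z_2$ with $b\mapsto1$. Let $U_0$ be its kernel; then $U=\langle b\rangle\oplus U_0$. An element of $U_0$ orthogonal to $U_0$ is also orthogonal to $b$, so it lies in $\langle b\rangle\cap U_0=0$. $\square$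

## 3. Bosons, crossed extensions and equivariantization

**Definition 6.** Let $G$ be a finite group. A faithful $G$-crossed braided category is a fusion category $\mathcal X=\bigoplus_{g\in G}\mathcal X_g$, all $\mathcal X_g\ne0$, with an action of $G$ such that $h(\mathcal X_g)\subset\mathcal X_{hgh^{-1}}$ and coherent isomorphisms $x\otimes y\cong g(y)\otimes x$ for $x\in\mathcal X_g$. It is called an extension of $\mathcal X_e$. Its equivariantization $\mathcal X^G$ has as objects the objects of $\mathcal X$ with a $G$-equivariant structure.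

**Example.** $\mathrm{Vec}_G^\omega$, for $\omega\in H^3(G,\mathbb C^\times)$, is an extension of $\mathrm{Vec}$, and its equivariantization is the center $\mathcal Z(\mathrm{Vec}_G^\omega)$. For $G=\mathbb Z_2$ and $\omega=0$ this is the toric code. For $\omega\ne0$ it is $\{1,h\}\boxtimes\{1,\bar h\}$ with $\theta_h=i$, $\theta_{\bar h}=-i$. The generator of $\mathrm{Rep}(\mathbb Z_2)$ is then $t=h\bar h$, with $\theta_t=1$.

**Definition 7.** A boson is an invertible object of order $2$ with twist $1$.

**Fact 5** (DGNO §4). Let $\mathcal X$ be a faithful $G$-crossed braided category, $G$ abelian, $\mathcal X_e$ non-degenerate. Then $\mathcal X^G$ is modular of dimension $|G|^2\dim\mathcal X_e$ and is graded by $G$. It contains $\mathrm{Rep}(G)$, that is, invertibles $\chi\in\hat G$ with $\theta_\chi=1$ and $\mu(\chi,Z)=\chi(g)$ for $Z$ of degree $g$. Moreover $\mathrm{Rep}(G)'=\mathcal X_e^G$, and the forgetful functor $\mathcal X_e^G\to\mathcal X_e$ is braided and preserves twists. Conversely, a group $Z\subset U(\mathcal C)$ with $\theta|_Z=1$ in a modular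 category $\mathcal C$ generates a Tannakian category $\mathrm{Rep}(G)$, $\hat G=Z$, and $\mathcal C\simeq\mathcal X^G$ for such an $\mathcal X$. Write $\mathcal C_Z:=\mathcal X_e$ ("condensing $Z$"), so $\dim\mathcal C_Z=\dim\mathcal C/|Z|^2$, and $F:Z'\to\mathcal C_Z$ for the forgetful functor. $F$ is braided and surjective, and $\mathrm{Hom}(F(X),F(Y))=\bigoplus_{z\in Z}\mathrm{Hom}(X,zY)$.

Consequently, if no $z\ne1$ in $Z$ fixes $X$, then $F(X)$ is simple. If $Z$ acts freely on the simples of $Z'$, then $K(\mathcal C_Z)$ is the quotient of $K(Z')$ by $z=1$ ($z\in Z$); I call this a free quotient. For a boson $z$ with $zX\cong X$, $F(X)$ is a sum of two non-isomorphic simples of dimension $d(X)/2$, exchanged by $\mathbb Z_2$. If $\mathcal C$ is weakly integral, $\dim\mathcal C/|Z|^2$ is a rational algebraic integer, so an integer.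

We also use the adjoint $\mathrm{Ind}:\mathcal X\to\mathcal X^G$ of the forgetful functor $\mathrm{Forg}$:
$$\mathrm{Forg}\,\mathrm{Ind}(x)=\bigoplus_{g}g(x),\quad \mathrm{Hom}(\mathrm{Ind}(x),Z)=\mathrm{Hom}(x,\mathrm{Forg}Z),\quad \mathrm{Ind}(x)\otimes Z=\mathrm{Ind}(x\otimes\mathrm{Forg}Z).\tag{4}$$
For $G=\mathbb Z_2$, with $b$ the generator of $\mathrm{Rep}(\mathbb Z_2)$, a simple $x$ with $g(x)\cong x$ has exactly two lifts to $\mathcal X^G$, exchanged by $b$ (because $H^2(\mathbb Z_2,\mathbb C^\times)=0$). If $g(x)\not\cong x$, then $\mathrm{Ind}(x)=\mathrm{Ind}(g(x))$ is the only simple over $x$, and $b\,\mathrm{Ind}(x)=\mathrm{Ind}(x)$ by (4).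

**Example.** In the toric code let $z=(1,0)$. Then $z'=\{1,z\}$ and condensing gives $\mathrm{Vec}$, of dimension $4/4$. In $I_\nu\boxtimes I_{\nu'}$ the object $\psi\psi'$ is a boson, since $(-1)(-1)=1$. Its centralizer is $\{1,\psi,\psi',\psi\psi',\sigma\sigma'\}$. Condensing identifies $\psi$ with $\psi'$ and splits $\sigma\sigma'$ into two invertibles, so the result is pointed of order $4=16/4$.

**Fact 6.** For faithful $G$-crossed braided $\mathcal X,\mathcal Y$ with $G$ abelian, put $\mathcal X\boxtimes_G\mathcal Y=\bigoplus_g\mathcal X_g\boxtimes\mathcal Y_g$. Then $(\mathcal X\boxtimes_G\mathcal Y)^G\simeq(\mathcal X^G\boxtimes\mathcal Y^G)_{\{\chi\boxtimes\chi^{-1}\}}$. More generally, for a faithful $H$-crossed $\mathcal W$ ($H$ abelian) and $J\le H$, $(\bigoplus_{j\in J}\mathcal W_j)^J\simeq(\mathcal W^H)_{\{\chi\in\hat H:\chi|_J=1\}}$: the centralizer of these characters is the part supported on $J$, and condensing them leaves $J$-equivariance.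

**Fact 7** (Etingof–Nikshych–Ostrik, *Fusion categories and homotopy theory*, Thms 5.2, 7.12). For $\mathcal B$ non-degenerate, faithful $G$-crossed braided extensions of $\mathcal B$ are classified by homotopy classes of maps $BG\to B\underline{\underline{\mathrm{Pic}}}(\mathcal B)$. This space has $\pi_1=\mathrm{Pic}(\mathcal B)\cong\mathrm{Aut}^{br}(\mathcal B)$, $\pi_2=U(\mathcal B)$, $\pi_3=\mathbb C^\times$ and no other homotopy. The homomorphism $c:G\to\mathrm{Aut}^{br}(\mathcal B)$ is the action. For given $c$, obstructions to existence lie in $H^3(G,U(\mathcal B))$ and then in $H^4(G,\mathbb C^\times)$. Extensions with fixed $c$ are related by a torsor over $H^2(G,U(\mathcal B))$ and then by $H^3(G,\mathbb C^\times)$, acting transitively by $\mathcal X\mapsto\mathcal X\boxtimes_G\mathrm{Vec}_G^\omega$ ("$\omega$-twists").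

Recall that $H^4(\mathbb Z_2,\mathbb C^\times)=0$, that $H^2(\mathbb Z_2,M)=M^g/(1+g)M$, and that $H^n(G,M)=0$ for $n\ge1$ if $|G|$ and $|M|$ are coprime.

## 4. The categories $\mathrm{SO}(N)_2$ and modular categories of dimension $16m$

**Definition 8.** $\mathrm{SO}(N)_2$ is the modular category associated with the quantum group of $\mathfrak{so}_N$ at level $2$. Up to braided equivalence it is the category of level-$2$ integrable highest-weight modules of $\widehat{\mathfrak{so}}_N$, with the level-$2$ Verlinde fusion rules. A metaplectic category is a modular category with the fusion rules of $\mathrm{SO}(N)_2$ for some $N$.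

For $N=2r$, $r\ge4$, with fundamental weights $\omega_1,\dots,\omega_r$ of type $D_r$, the $r+7$ simples are labelled as follows: four invertibles $0,2\omega_1,2\omega_{r-1},2\omega_r$; then $r-1$ objects of dimension $2$, namely $\omega_j$ ($1\le j\le r-2$) and $\omega_{r-1}+\omega_r$; then four objects $\omega_{r-1},\omega_r,\omega_1+\omega_{r-1},\omega_1+\omega_r$ of dimension $\sqrt r$. The total dimension is $4+4(r-1)+4r=8r$. So $\mathrm{SO}(4m)_2$ (that is, $r=2m$) has rank $2m+7$ and dimension $16m$.

**Example.** $\mathrm{SO}(12)_2$ ($m=3$, $r=6$) has dimensions $1$ (four times), $2$ (five times), $\sqrt6$ (four times), and $4+20+24=48$.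

From now on $m>1$ is an odd square-free integer and $\mathcal C$ is a strictly weakly integral modular category of dimension $16m$. Prime modular categories of dimension $4m$ and $8m$, with $m$ odd square-free, essentially arise from metaplectic categories when they are not pointed. Paul Bruillard, Paul Gustafson, Julia Yael Plavnik and Eric Carson Rowell, "Dimension as a quantum statistic and the classification of metaplectic categories", arXiv:1710.10284 (2017), is the source of the following question. Are prime modular categories of dimension $16m$ Grothendieck equivalent to $\mathrm{SO}(4m)_2$? We will see that the answer is no for every $m$, and we will classify all prime $\mathcal C$.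

## 5. Dimension 48 by hand

Let $m=3$. Suppose $|U(\mathcal C)|$ is a power of $2$ (Lemma 6 will show that this holds whenever $\mathcal C$ is prime). What can the list of dimensions be? By Fact 2, $|U(\mathcal C)|\cdot\dim\mathcal C_{ad}=48$. By Fact 1 the simples of $\mathcal C_{ad}$ have dimension $1$, $2$ or $4$, and the number $n_1$ of invertibles in $\mathcal C_{ad}$ divides $|U(\mathcal C)|$.

If $|U|=1$, then $\mathcal C=\mathcal C_{ad}$ is integral, which is excluded. If $|U|=2$, then $\dim\mathcal C_{ad}=24$ forces $4\mid n_1\le2$, impossible. If $|U|=16$, then $\dim\mathcal C_{ad}=3$ forces $n_1=3$, impossible. If $|U|=4$, then $n_1\equiv12\equiv0\pmod4$, so $n_1=4$, and $\mathcal C_{ad}$ has dimensions $1,1,1,1,2,2$; this is what happens in $\mathrm{SO}(12)_2$. If $|U|=8$, then $\dim\mathcal C_{ad}=6$, so $n_1=2$ and $\mathcal C_{ad}$ has dimensions $1,1,2$.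

The count does not exclude $|U|=8$: eight components of dimension $6$, four with dimensions $1,1,2$ and four with dimensions $\sqrt3,\sqrt3$, give $8+16+24=48$. Can this be realized by a prime category?

The ingredient with the right irrationality is a modular category $M$ of dimension $12$ with simples $1,s,Y,V,sV$ of dimensions $1,1,2,\sqrt3,\sqrt3$, where $s$ is a boson with $\mu(s,Y)=1$ and $\mu(s,V)=-1$ (for instance $\mathrm{SO}(3)_2=\mathrm{SU}(2)_4$; Lemma 5 constructs it). Glue it to a pointed category of dimension $16$ along a boson: take a metric group $\Gamma$ of order $16$ with $b\in\Gamma$ of order $2$, $q(b)=1$, and form $(\mathcal C(\Gamma,q)\boxtimes M)_{b\boxtimes s}$, of dimension $16\cdot12/4=48$. The obvious first choice is $\Gamma=T\oplus T$ with $T$ the toric code and $b=(1,0)$ in the first copy. This has exactly the list of dimensions just found, but the second copy of $T$ is untouched, and the result is $(\mathcal C(T)\boxtimes M)_{bs}\boxtimes\mathcal C(T)$, which is not prime. The failure has a precise cause. The invertibles form $b^\perp=\langle b\rangle\oplus T$,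 and this contains a non-degenerate subgroup. By Lemma 1, such a subgroup is there whenever $b$ is not divisible by $2$ in $b^\perp$. So we should choose $\Gamma$ in which $b$ is twice an element of $b^\perp$. The following test shows that the invertibles are the only thing to watch.

**Lemma 3.** (Lemma 2 comes later.) Let $n>2$ be square-free, and let $\mathcal C$ be a modular category whose simples have dimensions in $\{1,2,\sqrt n\}$, with $\sqrt n$ occurring. Then $\mathcal C$ is prime if and only if $U(\mathcal C)$ has no nontrivial non-degenerate subgroup.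

*Proof.* A nontrivial non-degenerate $H$ gives $\mathcal C\simeq\mathcal C(H)\boxtimes\mathcal C(H)'$, with nontrivial second factor as $\mathcal C$ is not pointed. Conversely suppose there is no such $H$ and $\mathcal C=\mathcal C_1\boxtimes\mathcal C_2$ nontrivially. Neither factor is pointed, since a pointed factor is $\mathcal C(H)$ for a non-degenerate $H$. The simples of the factors are simples of $\mathcal C$, and $\sqrt n$ (irrational) is a product of two numbers of $\{1,2,\sqrt n\}$ only as $1\cdot\sqrt n$. So one factor has a simple of dimension $\sqrt n$. The other has one of dimension $2$ or $\sqrt n$. Their product is simple in $\mathcal C$ of dimension $2\sqrt n$ or $n$, and neither lies in $\{1,2,\sqrt n\}$ as $n>2$. $\square$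

## 6. Gauging inversion: the categories $M(A)$

The next lemma computes equivariantizations of $\mathbb Z_2$-extensions of pointed categories. It is used throughout.

**Lemma 4.** Let $\mathcal X=\mathcal X_0\oplus\mathcal X_1$ be faithful $\mathbb Z_2$-crossed braided, $\mathcal X_0=\mathcal C(B,q)$, with the generator $g$ of $\mathbb Z_2$ acting on $B$. Let $\mathcal C=\mathcal X^{\mathbb Z_2}$ and $b$ the generator of $\mathrm{Rep}(\mathbb Z_2)$.

(a) The simples of $\langle b\rangle'$ are two invertibles over each fixed $x\in B$, exchanged by $b$, and $[x]=[gx]$ of dimension $2$ for $x\ne gx$, with $b[x]=[x]$. Write $[x]$ also for the sum of the two invertibles over $x$ if $x=gx$. Then $[x][y]=[x+y]+[x+gy]$ for $x$ non-fixed, $h[y]=[x+y]$ for $h$ invertible over $x$, and $[x]^*=[-x]$.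

(b) Every simple $V\notin\langle b\rangle'$ satisfies $bV\not\cong V$, restricts to a simple $\sigma\in\mathcal X_1$, and has $d(V)^2=|B|/|B^g|$. There are $2|B^g|$ of them, and $V\otimes V^*$ restricts to $\bigoplus_{x\in(1-g)B}x$.

*Proof.* (a) $\langle b\rangle'=\mathcal X_0^{\mathbb Z_2}$, and the list of simples was recalled after (4); in all cases $[x]=\mathrm{Ind}(x)$. The products are (4): $\mathrm{Ind}(x)\otimes[y]=\mathrm{Ind}(x\otimes(y\oplus gy))$ and $\mathrm{Ind}(y)\otimes h=\mathrm{Ind}(y+x)$. The dual of an object over $\{x,gx\}$ lies over $\{-x,-gx\}$.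

(b) Here $\mu(b,V)=-1$, so $\theta_{bV}=-\theta_V$ by (2), and $bV\not\cong V$. If $V$ were induced from a non-fixed simple, we would have $bV\cong V$; so $V$ restricts to a simple $\sigma$. Apply (3) to $\mathcal E=\langle b\rangle'$, of dimension $2|B|$, with $\mathcal E'=\{1,b\}$: since $b\not\subset V\otimes V^*$, $\sum_{Y\in\mathcal E}|S_{VY}|^2=2|B|$. For $x$ non-fixed, $S_{V,[x]}=S_{V,b[x]}=\mu(b,V)S_{V,[x]}=-S_{V,[x]}$, so $S_{V,[x]}=0$. Each of the $2|B^g|$ invertibles contributes $d(V)^2$. Hence $d(V)^2=|B|/|B^g|$. The objects outside $\langle b\rangle'$ have total dimension $4|B|-2|B|=2|B|$, so there are $2|B^g|$ of them. Finally the crossed braiding gives $x\otimes\sigma\cong\sigma\otimes x\cong g(x)\otimes\sigma$ for $x\in B$, so the stabilizer of $\sigma$ in $B$ contains $(1-g)B$. Since $\sigma\otimes\sigma^*$ is a sum of invertibles, it is the sum over this stabilizer, whose order is $d(\sigma)^2=|B|/|B^g|=|(1-g)B|$. $\square$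

**Lemma 5.** Let $(A,q)$ be a metric group of odd order. A $\mathbb Z_2$-crossed braided extension $\mathcal X^A$ of $\mathcal C(A,q)$ with $\mathbb Z_2$ acting by inversion exists. $M(A)=(\mathcal X^A)^{\mathbb Z_2}$ is modular of dimension $4|A|$ with simples $1,s$, $Y_a$ ($a\in(A\setminus0)/\pm$), $V,sV$ of dimensions $1,1,2,\sqrt{|A|},\sqrt{|A|}$; here $s$ is the boson generating $\mathrm{Rep}(\mathbb Z_2)$. All simples are self-dual, and with $Y_0:=1+s$
$$sY_a=Y_a,\quad Y_aY_c=Y_{a+c}+Y_{a-c},\quad Y_aV=V+sV,\quad VV=1+\sum_aY_a.\tag{5}$$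

*Proof.* **Step 1: existence and everything except $V^*=V$.** Since $H^3(\mathbb Z_2,A)=0$ and $H^4(\mathbb Z_2,\mathbb C^\times)=0$, the extension exists by Fact 7. Lemma 4 with $B=A$, $g=-1$, $A^g=0$ gives the simples, dimensions and the first two products, with $Y_a=[a]$ self-dual as $[-a]=[a]$. As $(1-g)A=2A=A$, $VV^*$ restricts to $\bigoplus_{x\in A}x$ and contains $1$, so $VV^*=1+\sum_aY_a$, without $s$. $Y_aV$ restricts to $a\sigma+(-a)\sigma=2\sigma$ and is invariant under $s$, so it is $V+sV$. The dual of $V$ is $V$ or $sV$. It remains to exclude $V^*=sV$.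

**Step 2: if $V^*=sV$, then $\theta_V^2\sqrt n$ lies in a cyclotomic field of odd conductor.** Put $n=|A|$ and let $\mathbb F=\mathbb Q(\zeta_N)$, $N$ odd, contain all values of $q$. Assume $V^*=sV$; then $VV=sVV^*=s+\sum_aY_a$. On the summand $Y$ of $V\otimes V$ the braiding $c_{V,V}$ is a scalar $\lambda_Y$ with $\lambda_Y^2=\theta_Y/\theta_V^2$, and $\mathrm{Tr}(c_{V,V})=\theta_V\sqrt n$. With $r_Y=\theta_V\lambda_Y$ this reads
$$\theta_V^2\sqrt n=\sum_Yr_Yd(Y),\qquad r_Y^2=\theta_Y .$$
The $\theta_Y$ are $\theta_s=1$ and $\theta_{Y_a}=q(a)$, of odd order, so their square roots $r_Y$ are in $\mathbb F$. Hence $\theta_V^2\sqrt n\in\mathbb F$.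

**Step 3: contradiction.** By (1), $S_{VV}=\theta_V^{-2}\tau$ with $\tau=1+2\sum_{a\in(A\setminus0)/\pm}q(a)=\sum_{a\in A}q(a)\in\mathbb F$. Also $|\tau|^2=\sum_{x,c}q(x+c)q(c)^{-1}=\sum_xq(x)\sum_c\beta(x,c)=n$. So $S_{VV}/\sqrt n=\tau/(\theta_V^2\sqrt n)$ lies in $\mathbb F$ and has modulus $1$. But $\overline{S_{VV}}=S_{V,V^*}=S_{V,sV}=\mu(s,V)S_{VV}=-S_{VV}$, so this number is $\pm i$. Then $\mathbb F\ni i$, hence $\mathbb Q(\zeta_{4N})\subset\mathbb Q(\zeta_N)$, contradicting $\varphi(4N)=2\varphi(N)$. So $V^*=V$, and $VV=VV^*$. $\square$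

**Example.** For $A=\mathbb Z_3$: $YY=1+s+Y$, $VV=1+Y$, $YV=V+sV$. For $A$ cyclic of order greater than $1$, $M(A)$ has the fusion rules of $\mathrm{SO}(|A|)_2$ (Ardonne–Cheng–Rowell–Wang, *Classification of metaplectic modular categories*).

From now on $M(A)$ denotes any category as in Lemma 5, with its boson $s$; for $A=0$ we take $M(0)=\mathcal Z(\mathrm{Vec}_{\mathbb Z_2})$, for which (5) holds with $V$ a flux. We have $\mu(s,\cdot)=1$ on $1,s,Y_a$ and $-1$ on $V,sV$. If $|A|$ is square-free, $A$ is cyclic, so $K(M(A))$ depends only on $|A|$.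

## 7. Eight invertible objects

**Theorem A.** For every odd square-free $m>1$ there is a prime strictly weakly integral modular category of dimension $16m$ with exactly $8$ invertible objects. It is not Grothendieck equivalent to $\mathrm{SO}(4m)_2$, which has $4$.

*Proof.* **Step 1: the category.** Let $M=M(\mathbb Z_m)$ with $q(x)=\zeta_m^{x^2}$ (one may take $\mathrm{SO}(m)_2$). Let $\Gamma=\mathbb Z_4^2$ with $q(x,y)=i^{xy}$, so $\beta((x,y),(u,v))=i^{xv+uy}$. Let $b=(2,0)$; then $q(b)=1$ and $\beta(b,(x,y))=(-1)^y$. Put
$$\mathcal C=(\mathcal C(\Gamma,q)\boxtimes M)_{b\boxtimes s},\qquad \dim\mathcal C=16\cdot4m/4=16m .$$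

**Step 2: its simples.** The simples of $\langle b\boxtimes s\rangle'$ are $\gamma\boxtimes Z$ with $Z\in\{1,s,Y_a\}$ for $y$ even and $Z\in\{V,sV\}$ for $y$ odd, where $\gamma=(x,y)$. The boson acts freely, since $b$ moves $\gamma$. So $\mathcal C$ has $8\cdot2/2=8$ invertibles, $8\cdot\frac{m-1}2/2=2(m-1)$ simples of dimension $2$ and $8\cdot2/2=8$ simples of dimension $\sqrt m$. As $\sqrt m$ is irrational, $\mathcal C$ is strictly weakly integral. Each invertible is $F(\gamma\boxtimes1)$ for exactly one $\gamma$ with $y$ even, so $U(\mathcal C)=\{(x,2y')\}\cong\mathbb Z_4\times\mathbb Z_2$ with the form of $\Gamma$.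

**Step 3: no non-degenerate subgroup.** On $U(\mathcal C)$, $\beta((x,2y'),(u,2v'))=(-1)^{xv'+uy'}$, and $b$ is in the radical. Let $H\le U(\mathcal C)$ be non-degenerate. Then $b\notin H$. Every element of order $4$ has $x$ odd and double $(2x,0)=b$. So $H\subset\{x\text{ even}\}$, where $\beta\equiv1$, and $H=0$. By Lemma 3 with $n=m$, $\mathcal C$ is prime. Since a Grothendieck equivalence preserves the number of invertibles, $\mathcal C$ is not Grothendieck equivalent to $\mathrm{SO}(4m)_2$. $\square$

## 8. The classification theorem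

**Theorem B.** Let $m>1$ be odd square-free with $k$ prime factors. The prime strictly weakly integral modular categories of dimension $16m$ are, up to equivalence, exactly the following.

* (α) $(\mathcal C(\Gamma,q)\boxtimes M(A))_{bs}$, $|A|=m$, $\Gamma\cong\mathbb Z_{16}$ (α1) or $\mathbb Z_4^2$ (α2) a metric group, $b\in\Gamma$ of order $2$ with $q(b)=1$.
* (β) $(I_\nu\boxtimes I_{\nu'}\boxtimes M(A))_{\psi\psi's}$, $|A|=m$; (β1) if $\nu+\nu'\equiv2$, (β2) if $\nu+\nu'\equiv0\pmod4$.
* (γ) $(I_\nu\boxtimes\mathcal C(\mathbb Z_4,q)\boxtimes M(A))_{\psi[2]s}$, $|A|=m$.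
* (δ) $(M(A_1)\boxtimes M(A_2)\boxtimes M(A_3)\boxtimes\mathcal C(\Gamma,q))_{\langle s_i\chi_i\rangle}$, where $|A_i|=m_i$, $m_1m_2m_3=m$, $\Gamma$ is a metric group of order $16$, and $L=\{1,\chi_1,\chi_2,\chi_3\}\cong\mathbb Z_2^2$ is a subgroup of $\Gamma$ with $q|_L=1$; with either (δ1) $m_1,m_2>1=m_3$ and $\Gamma\cong\mathbb Z_4^2$, or (δ2) all $m_i>1$ and $\Gamma\cong\mathbb Z_2^4$ or $\mathbb Z_4^2$.

The Grothendieck class depends only on the label α1, α2, β1, β2, γ, or, in (δ), on the multiset $\{m_1,m_2,m_3\}$ and $\Gamma$. These classes are pairwise distinct and all occur. Their number is $5+S(k,2)+2S(k,3)=5+3^{k-1}-2^{k-1}$, with $S$ the Stirling numbers of the second kind. $\mathrm{SO}(4m)_2$ is of type (β1). Hence a prime $\mathcal C$ is Grothendieck equivalent to $\mathrm{SO}(4m)_2$ if and only if it has a simple object of dimension $\sqrt{2m}$, has none of dimension $\sqrt2$, and all its simple objects are self-dual.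

| type | $U(\mathcal C)$ | dimensions (multiplicities) |
|---|---|---|
| α1, α2 | $\mathbb Z_8$, $\mathbb Z_4\times\mathbb Z_2$ | $1\,(8),\ 2\,(2m-2),\ \sqrt m\,(8)$ |
| β1, β2 | $\mathbb Z_2^2$ | $1\,(4),\ 2\,(2m-1),\ \sqrt{2m}\,(4)$ |
| γ | $\mathbb Z_2^2$ | $1\,(4),\ 2\,(m-1),\ \sqrt2\,(2),\ 2\sqrt2\,(\frac{m-1}2),\ \sqrt m\,(4),\ \sqrt{2m}\,(2)$ |
| δ | $\mathbb Z_2^2$ | $1\,(4)$; $2$ and $4$; $\sqrt{m_im_j}$, and $2\sqrt{m_im_j}$ if the third $m_l>1$ |

If $m$ is prime, there are five classes. Class β2 has exactly the list of dimensions of $\mathrm{SO}(4m)_2$, so counting invertibles does not explain the whole failure.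

How would one try to prove that $\mathcal C$ must look like $\mathrm{SO}(4m)_2$? Find a boson $b$, condense it, and hope that $\mathcal C_b$ is $\mathcal C(\mathbb Z_{4m})$ with $\mathbb Z_2$ acting by inversion. Part of this works: if $\mathcal C$ is prime, $U(\mathcal C)$ is a 2-group (Lemma 6), and a fixed point of odd order in $\mathcal C_b$ would lift to an invertible of $\mathcal C$ of order divisible by an odd prime. So the odd part is inverted. The argument stops at the 2-part, which has dimension $4$: fixed points there lift to invertibles of 2-power order, which are allowed, so the action may be trivial. Moreover $\mathcal C_b$ need not be pointed. The way past this is to split the 2-part and the odd part completely (Lemma 7) and to classify the 2-part separately in each case.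

## 9. Odd primes split off

**Lemma 2.** Let $\mathcal N$ be weakly integral modular, such that $\mathcal N_{ad}$ is not pointed and all its noninvertible simples have even dimension. Then $\mathcal N$ contains a boson.

*Proof.* Let $Y\in\mathcal N_{ad}$ be a noninvertible simple. $Y\otimes Y^*$ lies in $\mathcal N_{ad}$ and has even dimension $d(Y)^2$, and its noninvertible constituents have even dimension. So it has an even number of invertible constituents. These form the stabilizer of $Y$, which therefore contains an element $b$ of order $2$. As $Y\in\mathcal N_{ad}=(\mathcal N_{pt})'$, $\mu(b,Y)=1$, so $\theta_b=\mu(b,Y)^{-1}=1$ by Fact 3. $\square$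

**Lemma 6.** (a) Let $\mathcal N$ be weakly integral modular, $p$ an odd prime, $p\mid|U(\mathcal N)|$, $p^2\nmid\dim\mathcal N$. Then $\mathcal N\simeq\mathcal C(\mathbb Z_p,q)\boxtimes\mathcal N'$ for some $q$ and some modular $\mathcal N'$. In particular a prime $\mathcal C$ (strictly weakly integral of dimension $16m$) satisfies
$$|U(\mathcal C)|\text{ is a power of }2.\tag{$*$}$$
(b) A weakly integral modular category of odd square-free dimension is pointed.

*Proof.* (a) Let $g\in U(\mathcal N)$ have order $p$. If $\beta$ is degenerate on $\langle g\rangle$, then $\beta\equiv1$ there, so $\theta$ is a character of $\langle g\rangle$. Since $\theta_{x}=\theta_{x^{-1}}$, $\theta^2=1$, so $\theta=1$ as $p$ is odd. Then $\langle g\rangle$ can be condensed and $\dim\mathcal N/p^2$ is an integer, a contradiction. So $\langle g\rangle$ is non-degenerate and splits off. If $\mathcal C$ is prime as stated, $|U(\mathcal C)|$ divides $16m$ and $p^2\nmid16m$. An odd $p$ dividing $|U(\mathcal C)|$ would split off $\mathcal C(\mathbb Z_p,q)$, with nontrivial complement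 since $\mathcal C$ is not pointed.

(b) By ENO1, 8.27, such a category is faithfully graded by an elementary abelian 2-group with integral trivial component. The order of this group divides the odd dimension, so it is trivial and the category is integral. Then $d(X)^2$ divides a square-free number, so $d(X)=1$. $\square$

**Lemma 7.** Let $\mathcal N=\mathcal N_Q\boxtimes\mathcal C(A)$ with $\mathcal N_Q$ non-degenerate of dimension a power of $2$ and $|A|$ odd. Let $\mathcal X$ be a faithful $\mathbb Z_2$-crossed braided extension of $\mathcal N$ acting on $A$ by inversion. Then $\mathcal X\simeq\mathcal X^Q\boxtimes_{\mathbb Z_2}\mathcal X^A$, with $\mathcal X^Q$ an extension of $\mathcal N_Q$ and $\mathcal X^A$ any chosen extension as in Lemma 5. Hence $\mathcal X^{\mathbb Z_2}\simeq(D\boxtimes M(A))_{bs}$ with $D=(\mathcal X^Q)^{\mathbb Z_2}$ and $b$ the generator of $\mathrm{Rep}(\mathbb Z_2)\subset D$.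

*Proof.* **Step 1: compare classifying spaces.** Consider the map
$$\Phi:B\underline{\underline{\mathrm{Pic}}}(\mathcal N_Q)\times B\underline{\underline{\mathrm{Pic}}}(\mathcal C(A))\to B\underline{\underline{\mathrm{Pic}}}(\mathcal N)$$
induced by $\boxtimes$. Since $|U(\mathcal N_Q)|$ divides a power of $2$, $\mathcal C(A)$ is generated by the invertibles of odd order of $\mathcal N$. So a braided autoequivalence of $\mathcal N$ preserves $\mathcal C(A)$ and its centralizer $\mathcal N_Q$, and is the product of its restrictions. Hence $\Phi$ is an isomorphism on $\pi_1$. On $\pi_2$ it is $U(\mathcal N_Q)\times A\cong U(\mathcal N)$, and on $\pi_3$ it is multiplication $\mathbb C^\times\times\mathbb C^\times\to\mathbb C^\times$. By the long exact sequence its homotopy fiber is $K(\mathbb C^\times,3)$, and $\pi_1$ acts trivially on these scalars.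

**Step 2: lift.** The obstruction to lifting the classifying map $B\mathbb Z_2\to B\underline{\underline{\mathrm{Pic}}}(\mathcal N)$ of $\mathcal X$ through $\Phi$ lies in $H^4(\mathbb Z_2,\mathbb C^\times)=0$. A lift is a pair of extensions, of $\mathcal N_Q$ and of $\mathcal C(A)$, with $\boxtimes_{\mathbb Z_2}$-product $\mathcal X$.

**Step 3: normalize the odd factor.** As $H^2(\mathbb Z_2,A)=0$, two extensions of $\mathcal C(A)$ with the inversion action differ by $\boxtimes_{\mathbb Z_2}\mathrm{Vec}^\omega_{\mathbb Z_2}$, and this twist can be moved to the other factor. The last statement is Fact 6. $\square$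

## 10. Condensing once: dimension $4m$, and a trichotomy

**Lemma 8.** Let $\mathcal N$ be weakly integral modular of dimension $4m$, $m$ odd square-free. Then (i) $\mathcal N$ is pointed; or (ii) $\mathcal N\simeq I\boxtimes\mathcal C(A)$ with $I$ Ising, $|A|=m$; or (iii) $\mathcal N$ has a unique invertible $s$ of order $2$, and $s$ is a boson.

*Proof.* **Step 1: remove odd invertibles.** Applying Lemma 6(a) repeatedly, $\mathcal N=\mathcal N_1\boxtimes\mathcal C(A'')$ with $|A''|$ odd, $U(\mathcal N_1)$ a 2-group and $\dim\mathcal N_1=4m_1$. If $\mathcal N_1$ is pointed, we are in (i). Assume it is not.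

**Step 2: $(\mathcal N_1)_{ad}$ pointed gives Ising.** In this case $4m_1=|U(\mathcal N_1)|\dim(\mathcal N_1)_{ad}$ is a power of $2$, so $m_1=1$ and $\dim\mathcal N_1=4$. The squared dimensions divide $4$, and $4$ itself would leave no room for $1$. So there are $n$ invertibles and $j\ge1$ simples with $d^2=2$, $n+2j=4$, hence $n=2$, $j=1$. The simples are $1,\psi,\sigma$ with $\psi\sigma=\sigma=\sigma^*$ and $\sigma\sigma=1+\psi$. Thus $\psi\in(\mathcal N_1)_{ad}=U(\mathcal N_1)'$ and $\theta_\psi^2=\beta(\psi,\psi)=1$. By Fact 3, $\mu(\psi,\sigma)=\theta_\psi^{-1}$. If $\theta_\psi=1$, then $\psi$ would centralize everything, contradicting non-degeneracy. So $\theta_\psi=-1$ and $\mathcal N_1$ is Ising: case (ii).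

**Step 3: otherwise a boson.** If $(\mathcal N_1)_{ad}$ is not pointed, its noninvertible simples have integer dimension with $d^2\mid4m_1$, so $d=2$. By Lemma 2 there is a boson $s\in\mathcal N_1$. The existence of a simple of dimension $2$ besides $1$ gives $4m_1>4$, so $m_1>1$. Condensing, $(\mathcal N_1)_s$ has dimension $m_1$, so it is $\mathcal C(A')$ by Lemma 6(b). The group $\mathbb Z_2$ acts on each $A'_p\cong\mathbb Z_p$ by $\pm1$. A nontrivial fixed point would lift (Lemma 4(a)) to an invertible of $\mathcal N_1$ of order divisible by $p$, which is excluded. So the action is inversion. By Lemma 4 the invertibles in $\langle s\rangle'$ are $1,s$, and the simples outside have $d^2=m_1>1$. So $U(\mathcal N_1)=\{1,s\}$ and $U(\mathcal N)=\{1,s\}\times A''$: case (iii). $\square$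

**Proposition 9.** Let $\mathcal C$ be strictly weakly integral modular of dimension $16m$ satisfying $(*)$. Then one of the following holds.

(I) There is a boson $b$ with $\mathcal C_b$ pointed.

(II) There is a boson $b$ with $\mathcal C_b\simeq I\boxtimes\mathcal C(A)$, $I$ Ising, $|A|=m$.

(III) $\mathrm{Rep}(G)\subset\mathcal C$ with $G=\mathbb Z_2^2$, $\mathcal C_{\hat G}=\mathcal C(A)$, $|A|=m$, and $A=A_1\oplus A_2\oplus A_3$, where $G$ acts on $A_i$ by the nontrivial character $\chi_i$ (with values $\pm1$) and at least two $A_i$ are nonzero.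

In (I) and (II), $\mathbb Z_2$ acts by inversion on the odd part $A$.

*Proof.* **Step 1: a boson.** If $\mathcal C_{ad}$ were pointed, $16m=|U(\mathcal C)|\dim\mathcal C_{ad}$ would be a power of $2$ by $(*)$. So $\mathcal C_{ad}$ is not pointed, and its noninvertible simples have dimension $2$ or $4$ by Fact 1. Lemma 2 gives a boson $b$.

**Step 2: the easy cases.** Apply Lemma 8 to $\mathcal C_b$, of dimension $4m$. Cases (i) and (ii) give (I) and (II). Whenever $\mathcal C_b$ is as in (I) or (II), $\mathbb Z_2$ acts on $A_p\cong\mathbb Z_p$ preserving $q$, so by $\pm1$. A nontrivial fixed point of odd order would lift to an invertible of $\mathcal C$ of order divisible by $p$, against $(*)$. So the action is inversion.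

**Step 3: two bosons.** In case (iii), the unique $s$ is stable under $\mathbb Z_2$. Its two lifts together with $1,b$ form a group $T\subset U(\mathcal C)$ of order $4$, with $\theta|_T=1$ because $F$ preserves twists. So $T=\hat G$ with $\mathrm{Rep}(G)\subset\mathcal C$, $|G|=4$. $\mathcal C_T$ has dimension $16m/16=m$, so it is $\mathcal C(A)$ by Lemma 6(b). The group $G$ preserves $q$ on $A_p\cong\mathbb Z_p$, so it acts by a character $\chi_p$ with values $\pm1$. If $\chi_p=1$, the obstructions to $G$-equivariant structures on the $x\in A_p$ form a homomorphism $A_p\to H^2(G,\mathbb C^\times)$ from a group of odd order to a 2-group. This is trivial, and a lift of $x\ne0$ contradicts $(*)$. So all $\chi_p\ne1$.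

**Step 4: one character or several.** Suppose all $\chi_p$ equal one $\chi$; this is automatic if $G\cong\mathbb Z_4$. Let $b'=\chi\in T$, a boson, and $K=\ker\chi$. By Fact 6, $\mathcal C_{b'}=(\bigoplus_{h\in K}\mathcal X_h)^K$, where $\mathcal X$ is the $G$-crossed category with $\mathcal X^G=\mathcal C$. Here $K\cong\mathbb Z_2$ acts trivially on $A$, so by Lemma 4 all simples have $d^2=1$. Hence $\mathcal C_{b'}$ is pointed and we are in (I), with $b'$ in place of $b$. Otherwise $G\cong\mathbb Z_2^2$ and at least two characters occur. Grouping the $A_p$ by $\chi_p$ gives (III). $\square$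

In case (I) write $\mathcal C_b=\mathcal C(Q\times A)$ with $|Q|=4$, $|A|=m$, orthogonal to each other and both preserved by the generator $g$ of $\mathbb Z_2$.

## 11. Trivial action on the part of order four: type (α)

**Proposition 10.** In case (I) with $g$ trivial on $Q$, $\mathcal C\simeq(\mathcal C(\Gamma,q)\boxtimes M(A))_{bs}$ with $|\Gamma|=16$, $b\in\Gamma$ of order $2$, $q(b)=1$. Every such category is strictly weakly integral of dimension $16m$ with dimensions $1\,(8)$, $2\,(2m-2)$, $\sqrt m\,(8)$. It is prime if and only if $\Gamma\cong\mathbb Z_{16}$ or $\Gamma\cong\mathbb Z_4^2$. Both occur, each forms one Grothendieck class, and the two classes differ.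

*Proof.* **Step 1: structure.** Lemma 7 gives $\mathcal C=(D\boxtimes M(A))_{bs}$ with $D$ a $\mathbb Z_2$-equivariantization of an extension of $\mathcal C(Q)$ with $Q^g=Q$. By Lemma 4 $D$ is pointed (outside $\langle b\rangle'$, $d^2=4/4$), of dimension $16$. So $D=\mathcal C(\Gamma,q)$ with $q(b)=1$. As in Theorem A, Step 2, with $b^\perp$ in the role of $\{y\text{ even}\}$, the boson $bs$ acts freely, the dimensions are as stated, and $U(\mathcal C)=U:=b^\perp\subset\Gamma$ with the form of $\Gamma$. Its radical is $U\cap U^\perp=\langle b\rangle$, since $\beta(b,b)=q(b)^2=1$. By Lemma 3, $\mathcal C$ is prime if and only if $U$ has no nontrivial non-degenerate subgroup.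

**Step 2: prime implies $\Gamma\cong\mathbb Z_{16}$ or $\mathbb Z_4^2$.** If $b\notin2U$, Lemma 1 gives a non-degenerate $U_0\le U$ of order $4$, a contradiction. So $b=2x$ with $x\in U$. This excludes $\Gamma\cong\mathbb Z_2^4$.

If $\Gamma\cong\mathbb Z_4\times\mathbb Z_2^2$, then $2\Gamma=\{0,b\}$, and for all $y$, $\beta(b,y)=\beta(x,2y)\in\{1,\beta(x,b)\}=\{1\}$, contradicting non-degeneracy.

If $\Gamma\cong\mathbb Z_8\times\mathbb Z_2$, then $b=4y$ with $y$ of order $8$, because $2\Gamma\cong\mathbb Z_4$ has a unique element of order $2$. Also $\Gamma=\langle y\rangle+\Gamma[2]$, and $b\in2\Gamma$ is orthogonal to $\Gamma[2]$. So by non-degeneracy $-1=\beta(b,y)=\beta(y,y)^4$. Hence $\beta(y,y)$ has order $8$ and $\langle y\rangle$ is non-degenerate. Then $\langle y\rangle^\perp$ is non-degenerate of order $2$ and orthogonal to $b\in\langle y\rangle$, so it lies in $U$, a contradiction.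

**Step 3: converse for $\mathbb Z_{16}$.** Here $b=8$ and $q(8)=q(1)^{64}=1$, as $q(1)^{32}=\beta(1,1)^{16}=1$. $\beta(1,1)$ has order $16$, so $\beta(8,x)=(-1)^x$ and $U=2\Gamma\cong\mathbb Z_8$. Every nontrivial subgroup of $U$ contains $b\in\mathrm{rad}\,U$, so none is non-degenerate.

**Step 4: converse for $\mathbb Z_4^2$.** Write $b=2y$. If $2x\in\langle b\rangle$, then $\beta(b,x)=\beta(y,2x)\in\{1,\beta(y,2y)\}$, and $\beta(y,2y)=\beta(y,y)^2=q(y)^4=q(2y)=q(b)=1$. So the subgroup $\{x:2x\in\langle b\rangle\}$, of order $8$, is contained in $U$, hence equals $U\cong\mathbb Z_4\times\mathbb Z_2$. A non-degenerate $H\le U$ does not contain $b$, so it has no element of order $4$, and $H\subset\Gamma[2]=2\Gamma$. There $\beta(2x,2z)=\beta(4x,z)=1$, so $H=0$.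

**Step 5: Grothendieck classes.** $K(\mathcal C)$ is a free quotient of the part of $\mathbb Z[\Gamma]\otimes K(M(A))$ with matching signs, so it is determined by $(\Gamma,U,b)$ and $m$. For each of the two $\Gamma$ this triple is unique up to isomorphism: for $\mathbb Z_{16}$ clearly, and for $\mathbb Z_4^2$ because $\mathrm{Aut}(\Gamma)$ is transitive on elements of order $2$ and $U=\{x:2x\in\langle b\rangle\}$. The classes α1 and α2 differ by $U(\mathcal C)\cong\mathbb Z_8$, $\mathbb Z_4\times\mathbb Z_2$. Both occur: take $q(x)=\zeta_{32}^{x^2}$ on $\mathbb Z_{16}$, and Theorem A for $\mathbb Z_4^2$. $\square$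

## 12. Nontrivial action on the part of order four: type (β)

**Proposition 11.** In case (I) with $g$ nontrivial on $Q$, $\mathcal C\simeq(I_\nu\boxtimes I_{\nu'}\boxtimes M(A))_{\psi\psi's}$ for some odd $\nu,\nu'$. All these categories are prime, strictly weakly integral of dimension $16m$, with dimensions $1\,(4)$, $2\,(2m-1)$, $\sqrt{2m}\,(4)$ and $U(\mathcal C)\cong\mathbb Z_2^2$. They form two Grothendieck classes: (β1) for $\nu+\nu'\equiv2\pmod4$, where all simples are self-dual, and (β2) for $\nu+\nu'\equiv0\pmod4$, where $m-1$ simples of dimension $2$ are not self-dual.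

*Proof.* **Step 1: the possible $(Q,q,g)$.** Write $Q=\{0,f,e,e'\}$ with $ge=e'$, $gf=f$. If $Q=\mathbb Z_4$, then $g=-1$, $e=1$, $e'=-1$, $f=2$, and $q(e)$ is a primitive eighth root of unity, which determines $q$. If $Q=\mathbb Z_2^2$, then $f=e+e'$, $q(e)=q(e')$ and $q(e)^4=q(2e)=1$. If $q(e)=\pm1$, then $\beta(e,e)=\beta(e',e')=1$, so non-degeneracy forces $\beta(e,e')=-1$. If $q(e)=\pm i$, then $\beta(e,e)=\beta(e',e')=-1$, so $\beta(f,e)=\beta(f,e')=-\beta(e,e')$, and non-degeneracy forces $\beta(e,e')=1$. So $(Q,q,g)$ is determined by $q(e)=\zeta_8^k$, and $Q=\mathbb Z_4$ if and only if $k$ is odd.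

**Step 2: pairs of Ising categories realize all of them.** By the example after Fact 5, condensing $b=\psi\psi'$ in $I_\nu\boxtimes I_{\nu'}$ gives $\{0,f,e,e'\}$ with $f=F(\psi)=F(\psi')$ and $e,e'$ the summands of $F(\sigma\sigma')$, exchanged by $\mathbb Z_2$, of twist $\zeta_{16}^{\nu+\nu'}$. So $k=(\nu+\nu')/2$ modulo $8$.

**Step 3: $\omega$-twists stay in the family.** Let $D=I_\nu\boxtimes I_{\nu'}$ and $\omega\ne0$ in $H^3(\mathbb Z_2,\mathbb C^\times)$. By Fact 6 the $\omega$-twist replaces $D$ by $(D\boxtimes\{1,h\}\boxtimes\{1,\bar h\})_{bt}$, $t=h\bar h$, again of dimension $16\cdot4/4=16$. The subcategory $\{1,\psi,\sigma h\}$ has Ising fusion rules, and it centralizes $bt$: $\mu(bt,\psi)=1$ and $\mu(bt,\sigma h)=\mu(\psi,\sigma)\beta(h,h)=(-1)(-1)=1$. The same holds for $\{1,\psi',\sigma'\bar h\}$. These two centralize each other, and $F$ is fully faithful on their product, because $bt$ times one of its objects has a different component in $\{1,h\}\boxtimes\{1,\bar h\}$: the degrees of $h$ and $\bar h$ are both changed, while $\psi,\psi'$ do not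 change which of $\sigma,\sigma'$ occur, and in the product $h$ occurs exactly with $\sigma$, $\bar h$ exactly with $\sigma'$. The twists of $\sigma h$ and $\sigma'\bar h$ are $\zeta_{16}^{\nu+4}$ and $\zeta_{16}^{\nu'-4}$. By dimension the twisted category is $I_{\nu+4}\boxtimes I_{\nu'-4}$, with boson $F(t)=F(\psi\psi')$. In $I_\nu\boxtimes I_{\nu'}$ the nonintegral simples are $\sigma,\sigma\psi',\sigma',\psi\sigma'$, with $\theta^2\in\{\zeta_8^\nu,\zeta_8^{\nu'}\}$. So the twist multiplies this set by $-1$.

**Step 4: every extension of $(\mathcal C(Q),g)$ comes from a pair of Ising categories.** I claim that for every extension $\mathcal X^Q$, $(\mathcal X^Q)^{\mathbb Z_2}\simeq I_\nu\boxtimes I_{\nu'}$ with $b=\psi\psi'$ and $\nu+\nu'\equiv2k\pmod{16}$. We have $H^2(\mathbb Z_2,Q)=Q^g/(1+g)Q$. If $Q=\mathbb Z_2^2$, this is $\{0,f\}/\{0,f\}=0$, so all extensions are $\omega$-twists of one from Step 2, and Step 3 proves the claim. If $Q=\mathbb Z_4$, then $1+g=0$ and $H^2$ has order $2$. As $k$ is odd, $I_k\boxtimes I_k$ and $I_{k+2}\boxtimes I_{k-2}$ give two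 extensions, with sets of values $\{\zeta_8^k\}$ and $\{\pm i\zeta_8^k\}$. By Step 3 they are not $\omega$-twists of each other, so they represent the two elements of the $H^2$-torsor. Hence every extension is an $\omega$-twist of one of them, and the claim follows.

By Lemma 7, $\mathcal C\simeq(I_\nu\boxtimes I_{\nu'}\boxtimes M(A))_{\psi\psi's}$. Conversely, by Fact 6 each such category, of dimension $4\cdot4\cdot4m/4=16m$, is $(\mathcal X^Q\boxtimes_{\mathbb Z_2}\mathcal X^A)^{\mathbb Z_2}$, an equivariantization of an extension of $\mathcal C(B)$, $B=Q\times A$, with $g$ acting by inversion on $A$; the generator of $\mathrm{Rep}(\mathbb Z_2)$ is $b=F(s)=F(\psi\psi')$.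

**Step 5: simples.** Let $f_1=F(\psi)$, $f_2=F(\psi')=bf_1$; both lie over $f$ and have order $2$. As $B^g=\{0,f\}$, Lemma 4 gives the invertibles $1,b,f_1,f_2$ and $(4m-2)/2=2m-1$ objects $[x]$ in $\langle b\rangle'$, and four more simples, of dimension $\sqrt{4m/2}=\sqrt{2m}$. So $U(\mathcal C)=\{1,b,f_1,f_2\}\cong\mathbb Z_2^2$, and $\beta\equiv1$ on it because $\psi,\psi'$ centralize themselves and each other. The objects $\sigma\boxtimes1\boxtimes V$ and $1\boxtimes\sigma'\boxtimes V$ centralize $\psi\psi's$ and are not fixed by it. Let $V_1,V_2$ be their images. Then $f_1V_1=V_1$ and $f_2V_1=bf_1V_1=bV_1$. Also $f_2V_2=V_2$ and $f_1V_2=bf_2V_2=bV_2\not\cong V_2$. So $V_1,bV_1,V_2,bV_2$ are distinct and are the four remaining simples. They are self-dual, since $\sigma,\sigma',V,sV$ are.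

**Step 6: products.** Inside $\langle b\rangle'$ products are given by Lemma 4(a) and the group $U(\mathcal C)$, with $[(0,0)]=1+b$ and $[(f,0)]=f_1+f_2$. Next, $(1-g)Q=\{0,f\}$ for both $Q$, so $(1-g)B=\{0,f\}\times A$. $V_jV_j=V_jV_j^*$ restricts to the sum of these elements. It contains $1$ and not $b$, and it contains $f_j$ because $f_jV_j=V_j$. Hence
$$V_jV_j=1+f_j+\sum_{x\in(\{0,f\}\times(A\setminus0))/g}[x].\tag{6}$$
For $x\in\{0,f\}\times(A\setminus0)$, $[x]V_j$ restricts to twice the restriction of $V_j$ and is invariant under $b$, so $[x]V_j=V_j+bV_j$. For $x\in\{e,e'\}\times A$ we have $\mu(f_1,[x])=\beta(f,e)=\beta(f,e')=-1$: the equality in the middle holds by applying $g$, and since $\beta(f,f)=q(f)^2=1$ ($q(f)=-1$ in all cases of Step 1) non-degeneracy excludes $1$. Also $\mu(f_1,V_1)=\mu(\psi,\sigma)=-1$ and $\mu(f_1,V_2)=1$. The product $[x]V_j$ has dimension $2\sqrt{2m}$ and is invariant under $b$, so comparing $\mu(f_1,\cdot)$ gives $[x]V_1=V_2+bV_2$, $[x]V_2=V_1+bV_1$. By Frobenius reciprocity $V_1V_2=\sum[x]$ over $x\in(\{e,e'\}\times A)/g$;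 no invertible occurs because $V_2$ is neither $V_1$ nor $bV_1$. So the ring depends only on the group with involution $(Q,g)$ and on $m$. This gives at most two classes: $Q=\mathbb Z_4$ ($k$ odd, $\nu+\nu'\equiv2$ modulo $4$) and $Q=\mathbb Z_2^2$ ($\nu+\nu'\equiv0$).

**Step 7: the two classes differ.** In β1, $g=-1$ on $B$, so $[x]^*=[-x]=[x]$ and all simples are self-dual. In β2 and for $a\ne0$, $-(e,a)=(e,-a)$ is neither $(e,a)$ nor $g(e,a)=(e',-a)$. So the $m-1$ objects $[(e,a)]$, $a\ne0$, are not self-dual.

**Step 8: primality.** The dimensions are $1,2,\sqrt{2m}$, where $2m>2$ is square-free, so $\mathcal C$ is strictly weakly integral. As $\beta\equiv1$ on $U(\mathcal C)$, Lemma 3 with $n=2m$ shows that $\mathcal C$ is prime. $\square$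

## 13. An Ising category after condensation: type (γ)

The next lemma restricts the factors of a category with four invertibles. It serves (γ) and (δ).

**Lemma 12.** Let $\mathcal C$ be weakly integral modular with $|U(\mathcal C)|=4$, whose noninvertible integral simples have even dimension and whose integral simples all lie in $\mathcal C_{ad}$. If $\mathcal C=\mathcal C_1\boxtimes\mathcal C_2$ nontrivially, then $|U(\mathcal C_i)|=2$ and neither $\mathcal C_i$ is integral.

*Proof.* If $U(\mathcal C_i)=1$, then $\mathcal C_i=(\mathcal C_i)_{ad}$ is integral. For a simple $Y\ne1$ in $\mathcal C_i$, $Y\otimes Y^*$ has even dimension, but it is $1$ plus noninvertibles of even dimension, a contradiction. So both groups have order $2$. If $\mathcal C_i$ is integral, then $\mathcal C_i\subset\mathcal C_{ad}=U(\mathcal C)'$, so its nontrivial invertible centralizes $\mathcal C_i$, contradicting non-degeneracy. $\square$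

**Proposition 13.** Let $\mathcal C$ be as in case (II). Then $\mathcal C$ has a simple object of dimension $\sqrt2$. If $\mathcal C$ is prime, then $\mathcal C\simeq(I_\nu\boxtimes\mathcal C(\mathbb Z_4,q)\boxtimes M(A))_{\psi[2]s}$. Conversely all these categories exist, are prime and strictly weakly integral of dimension $16m$, have the dimensions in the table of Section 8, and form one Grothendieck class.

*Proof.* **Step 1: the 2-part $D$.** By Lemma 7, $\mathcal C=(D\boxtimes M(A))_{bs}$ with $D$ modular of dimension $16$ and $D_b=I$ Ising. The action of $\mathbb Z_2$ fixes the simples of $I$. So $D_0:=\langle b\rangle'\subset D$, of dimension $8$, has simples $1,b,\psi_1,\psi_2=b\psi_1,\sigma_1,\sigma_2=b\sigma_1$ over $1,\psi,\sigma$. The object $\sigma_1\boxtimes1$ centralizes $bs$ and is not fixed by it, so its image in $\mathcal C$ is simple of dimension $\sqrt2$.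

**Step 2: $D$ has eight invertibles.** Let $V\in D$ be simple, $V\notin D_0$. Then $\theta_{bV}=-\theta_V$, so $bV\not\cong V$, and (3) with $\mathcal E=D_0$, $\mathcal E'=\{1,b\}$ gives $4d(V)^2+2|S_{V\sigma_1}|^2=8$ (note $|S_{V\sigma_2}|=|S_{V\sigma_1}|$). So either $d(V)^2=1$ and $|S_{V\sigma_1}|^2=2$, or $d(V)^2=2$ and $S_{V\sigma_1}=0$. Applying (3) to $\sigma_1$ with $\mathcal E=D_0$ gives $\sum_{Y\in D_0}|S_{\sigma_1Y}|^2=8$, as $b\sigma_1\not\cong\sigma_1$; with $\mathcal E=D$ it gives $16$ for the sum over all of $D$. So the sum over $V\notin D_0$ is $8$, and exactly four such $V$ are invertible. Hence $|U(D)|=8$ and $\dim D_{ad}=2$.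

**Step 3: $D$ splits.** $\sigma_1\sigma_1^*=1+\psi'$ with $\psi'$ over $\psi$, so $D_{ad}=\{1,\psi'\}$, $\psi'^2=1$ and $\theta_{\psi'}=-1$. Since $D_{ad}=U(D)'$, the radical of $U(D)$ is $\{1,\psi'\}$. If $\psi'=x^2$ with $x\in U(D)$, then $1=\beta(x,\psi')=\beta(x,x)^2=q(x)^4=q(\psi')=-1$, absurd. So by Lemma 1, $U(D)=\langle\psi'\rangle\oplus U_0$ with $U_0$ non-degenerate of order $4$, and $D=\mathcal C(U_0)\boxtimes I'$ with $I'$ modular of dimension $4$, not pointed as $D$ is not. By Step 2 of Lemma 8, $I'$ is Ising. It contains $\psi'$, which is orthogonal to $U_0$, so $I'=\{1,\psi',\sigma'\}$.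

**Step 4: where is $b$?** Write $b=\psi'^iu_0$ with $u_0\in U_0$, $u_0^2=1$. Then $1=\theta_b=(-1)^iq(u_0)$. If $i=0$, then $b=u_0$ and $I'$ centralizes $bs$. $F$ is fully faithful on $I'$, since $bs$ changes the component in $M(A)$. So $\mathcal C$ has the modular factor $I'$ and is not prime. If $i=1$, then $q(u_0)=-1$ and $u_0$ has order $2$. Suppose $U_0\cong\mathbb Z_2^2$. Choose $t\in U_0$ with $\beta(t,u_0)=-1$. The subcategory $\{1,\psi',\sigma't\}$ has Ising fusion rules as $t^2=1$, and $\mu(\psi',\sigma't)=-1$, so neither $\psi'$ nor $\sigma't$ is central in it and it is modular. It centralizes $b=\psi'u_0$, because $\mu(b,\psi')=1$ and $\mu(b,\sigma't)=(-1)(-1)=1$, and again it embeds in $\mathcal C$. So $\mathcal C$ is not prime. The remaining possibility is $U_0\cong\mathbb Z_4$, $u_0=[2]$, which is type (γ).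

**Step 5: simples of type (γ).** For any metric group $\mathbb Z_4$, $q(2)=-1$, so $\psi[2]s$ is a boson; the dimension is $4\cdot4\cdot4m/4=16m$. It acts freely since $[2]$ does on $\mathbb Z_4$. So $K(\mathcal C)$ is a free quotient that depends only on $m$. As $\beta(2,j)=(-1)^j$, the centralizer consists of the $X\boxtimes[j]\boxtimes Z$ whose signs $\mu(\psi,X)$, $(-1)^j$, $\mu(s,Z)$ have product $1$. Dividing by the boson we find, according to the signs:
* $(+,+,+)$: invertibles $1,\psi,[2],\psi[2]=s$, and $Y_a,\psi Y_a$ of dimension $2$, in number $m-1$;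
* $(-,-,+)$: $\Sigma_1=\sigma[1]$, $\Sigma_2=\sigma[3]$ of dimension $\sqrt2$, and $\sigma[1]Y_a$ of dimension $2\sqrt2$, in number $\frac{m-1}2$;
* $(+,-,-)$: four simples of dimension $\sqrt m$;
* $(-,+,-)$: two simples of dimension $\sqrt{2m}$.

The total is $4+4(m-1)+4+4(m-1)+4m+4m=16m$. The signs form a faithful grading by a group of order $4=|U(\mathcal C)|$ given by the monodromy with invertibles, so they are the universal grading. $U(\mathcal C)\cong\mathbb Z_2^2$, and all integral simples lie in the trivial component. So $\mathcal C$ is strictly weakly integral and Lemma 12 applies.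

**Step 6: primality.** Suppose $\mathcal C=\mathcal C_1\boxtimes\mathcal C_2$ nontrivially. Both factors are nonintegral with two invertibles each. If all nonintegral simples of both factors had dimension $\sqrt2$ or $2\sqrt2$, all squared dimensions of $\mathcal C$ would be powers of $2$, excluding $\sqrt m$. So one factor has a simple $X_1$ of dimension $\sqrt m$ or $\sqrt{2m}$. Let $X_2$ be a nonintegral simple of the other factor. The product has squared dimension
$$d(X_1)^2d(X_2)^2\in\{m,2m\}\cdot\{2,8,m,2m\},$$
and this must lie in $\{1,4,2,8,m,2m\}$. As $m\ge3$ is odd, $m^2,2m^2,4m^2$ are excluded, and so are $4m,8m,16m$. Only $m\cdot2=2m$ remains. So the other factor contains a simple of dimension $\sqrt2$, that is, some $\Sigma_j$. But $\Sigma_j\otimes\Sigma_j=[2]+\psi[2]$, so this factor contains the three invertibles $1,[2],\psi[2]$, a contradiction. $\square$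

## 14. Two independent inversions: type (δ)

**Proposition 14.** Let $\mathcal C$ be as in case (III), and $m_i=|A_i|$.

(a) $\mathcal C\simeq(M_1\boxtimes M_2\boxtimes M_3\boxtimes\mathcal C(\Gamma,q))_R$, where $M_i=M(A_i)$, $\Gamma$ is a metric group of order $16$, $L=\{1,\chi_1,\chi_2,\chi_3\}\cong\mathbb Z_2^2$ is a subgroup with $q|_L=1$, and $R=\langle s_i\chi_i\rangle$. Here $\Gamma\cong\mathbb Z_2^4$ or $\mathbb Z_4^2$, and both occur. Conversely, every category of this form with $m_1m_2m_3=m$ and at least two $m_i>1$ is strictly weakly integral modular of dimension $16m$, has $U(\mathcal C)=L$, and all its squared dimensions have even 2-adic valuation.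

(b) Its Grothendieck class is determined by, and determines, the multiset $\{m_1,m_2,m_3\}$ and the group $\Gamma$.

(c) It is prime, except when one $m_i$ is $1$ and $\Gamma\cong\mathbb Z_2^4$; then it is not prime.

*Proof.* **Step 1: one model extension, and its twists.** Let $\mathcal C=\mathcal X^G$, with $\mathcal X$ a $G$-crossed extension of $\mathcal C(A)$. The category $\mathcal W=\mathcal X^{A_1}\boxtimes\mathcal X^{A_2}\boxtimes\mathcal X^{A_3}$ is $\mathbb Z_2^3$-crossed (with $\mathcal X^{0}=\mathrm{Vec}_{\mathbb Z_2}$). Restricting to the image of $G$ under $(\chi_1,\chi_2,\chi_3)$ gives a $G$-crossed extension $\mathcal X^0$ of $\mathcal C(A)$,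
$$\mathcal X^0_g=\mathcal X^{A_1}_{\chi_1(g)}\boxtimes\mathcal X^{A_2}_{\chi_2(g)}\boxtimes\mathcal X^{A_3}_{\chi_3(g)},$$
with the same action as $\mathcal X$. Since $H^2(G,A)=0$, Fact 7 gives $\mathcal X\simeq\mathcal X^0\boxtimes_G\mathrm{Vec}_G^\omega$ for some $\omega$. Apply Fact 6 to $\mathcal W\boxtimes\mathrm{Vec}_G^\omega$, $H=\mathbb Z_2^3\times G$, and $J=\{(\chi_1(g),\chi_2(g),\chi_3(g),g)\}\cong G$. The characters of $H$ trivial on $J$ are generated by the $s_i\chi_i$ ($i=1,2,3$), so
$$\mathcal C=(M_1\boxtimes M_2\boxtimes M_3\boxtimes\mathcal Z(\mathrm{Vec}_G^\omega))_R .\tag{7}$$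

**Step 2: $\mathcal Z(\mathrm{Vec}_G^\omega)$ is pointed.** It is graded by $G$ with components of dimension $4$, and its simples have integer dimension because they restrict to multiples of simples of $\mathrm{Vec}_G^\omega$. A simple $W$ over $g$ of dimension $2$ would be the only simple over $g$, so $\chi W=W$ for all $\chi\in\hat G$. But $\theta_{\chi W}=\chi(g)\theta_W$, so $\chi(g)=1$ for all $\chi$ and $g=e$. Over $e$ we have $\mathrm{Rep}(G)$, with four invertibles, a contradiction. So the center is $\mathcal C(\Gamma,q)$ with $|\Gamma|=16$, $L=\hat G\subset\Gamma$, $q|_L=1$, $\Gamma/L=G$ and $\beta(\chi,y)=\chi(g)$ for $y$ over $g$. Conversely, given $(\Gamma,q,L)$ with $q|_L=1$, condensing $L$ gives dimension $16/16=1$, so by Facts 5 and 7 $\mathcal C(\Gamma,q)=\mathcal Z(\mathrm{Vec}_G^\omega)$ for some $\omega$, with $G=\hat L$.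

**Step 3: the possible $\Gamma$.** For $y$ over $g$, $2y\in L=\hat G$ depends only on $g$, because $2L=0$. Put $\delta(g)=2y$. This is a homomorphism $G\to\hat G$, and $\delta(g)(g)=\beta(2y,y)=\beta(y,y)^2=q(y)^4=q(2y)=1$. So $\delta$ is an alternating form on $\mathbb F_2^2$. Either $\delta=0$ and $\Gamma\cong\mathbb Z_2^4$; or $\delta$ is the unique nonzero alternating form, $\delta(g)$ is for $g\ne e$ the nontrivial character trivial on $g$, all $y\notin L$ have order $4$, and $\Gamma\cong\mathbb Z_4^2$. The extension $L\subset\Gamma\to G$ is determined by $\delta$: with a basis $g_1,g_2$ of $G$ and lifts $y_1,y_2$, the group $\Gamma$ is generated by $L,y_1,y_2$ with relations $2y_i=\delta(g_i)$. Both cases occur: $\omega=0$, where $\Gamma=\hat G\oplus G$ with $q(\chi,g)=\chi(g)$; and $\Gamma=\mathbb Z_4^2$, $q(x,y)=i^{xy}$, $L=2\Gamma$, where $q(2x,2y)=i^{4xy}=1$.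

**Step 4: simples.** Let $F:R'\to\mathcal C$. The dimension in (7) is $64m\cdot16/64=16m$. $R'$ consists of the $W\boxtimes y$, $y$ over $g$, $W=W_1\boxtimes W_2\boxtimes W_3$ with $\mu(s_i,W_i)=\chi_i(g)$. The only nontrivial element of $R$ with trivial component in $\Gamma$ is $z=s_1s_2s_3$ (as $\chi_1\chi_2\chi_3=1$ is the only relation). So $F(W\boxtimes y)$ is simple unless $zW\cong W$, that is, $W=Y_{a_1}Y_{a_2}Y_{a_3}$ with all $a_i\ne0$. This happens only in degree $e$. Also $F(s_i)=F(\chi_i)$.

In degree $e$ we have $\mathcal C(A)^G$, whose invertibles lie over $A^G=0$, so they are $\hat G$. For $g\ne e$ exactly one character, $\chi_j$, is trivial on $g$. With $\{i,j,l\}=\{1,2,3\}$ the simples of degree $g$ are $F(W\boxtimes y)$ with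
$$W=V'_i\boxtimes Z_j\boxtimes V'_l,\qquad V'\in\{V,sV\},\ Z_j\in\{1,s_j,Y_c\},\tag{8}$$
of dimension $\sqrt{m_im_l}$ or $2\sqrt{m_im_l}$. Since at least two of the $m$'s exceed $1$, $m_im_l>1$ is square-free and these are nonintegral. So $\mathcal C$ is strictly weakly integral, $U(\mathcal C)=\hat G=L$ and $(*)$ holds. $\mathcal C_{ad}=\hat G'$ is the degree-$e$ part, with dimensions in $\{1,2,4\}$ by Fact 1; the dimensions $2$ and $4$ both occur, as $F(Y_a)$ and $F(Y_aY_{a'})$. All squared dimensions have even 2-adic valuation. Lemma 12 applies to $\mathcal C$. This proves (a).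

**Step 5: the ring depends only on $(m_1,m_2,m_3)$ and $\delta$.** Products of objects $F(\cdot)$ are determined by $K(M_i)$ and by $L\subset\Gamma\to G$, since $F$ is a tensor functor, once we know the decomposition of $F(Y_{a_1}Y_{a_2}Y_{a_3})$. Its restriction to $\mathcal C(A)$ is the sum of the eight elements $(\pm a_1,\pm a_2,\pm a_3)$. $G$ acts by the sign triples with product $1$, so these form two free orbits, those of $a$ and $-a$. Hence
$$F(Y_{a_1}Y_{a_2}Y_{a_3})=[a]+[-a],\qquad[a]=\mathrm{Ind}(a),$$
with $[a]\not\cong[-a]$ simple of dimension $4$. These are the only simples not of the form $F(W\boxtimes y)$; for $y\in L$ other than $0$, $F(Y_{a_1}Y_{a_2}Y_{a_3}\boxtimes y)$ is the same object, because $R$ moves $y$ to $0$ and $s_iY_{a_i}=Y_{a_i}$.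

It remains to compute $[a]\otimes Z=\mathrm{Ind}(a\otimes\mathrm{Forg}Z)$ for $Z$ simple. If $Z$ has degree $e$, this is a sum of $\mathrm{Ind}(x)$, $x\in A$, and by (4) and a comparison of dimensions $\mathrm{Ind}(x)$ is as follows. For $x=0$ it is $1+\chi_1+\chi_2+\chi_3$. If only $x_i\ne0$, it is $F(Y_{x_i})+F(s_jY_{x_i})$ with $j\ne i$: both restrict to $x+(-x)$, and they are non-isomorphic since $s_jY_{x_i}$ is neither $Y_{x_i}$ nor $zY_{x_i}=s_js_lY_{x_i}$. If exactly $x_i,x_l\ne0$, it is $F(Y_{x_i}Y_{x_l})$, whose restriction contains $x$ once. If all $x_i\ne0$, it is $[x]$. So these products are determined.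

If $Z=F(V'_iZ_jV'_l\boxtimes y)$ has degree $g\ne e$, then $\mathrm{Forg}Z$ is a sum of simples $\sigma_i\boxtimes c\boxtimes\sigma_l$ of $\mathcal X_g$ (the simple of $(\mathrm{Vec}_G^\omega)_g$ is suppressed), where $\sigma_i$ is the unique simple of $\mathcal X^{A_i}_1$ and $c$ ranges over a subset of $A_j$ stable under $c\mapsto-c$, namely $\{0\}$ or $\{c,-c\}$. By Lemma 4(b), $A_i$ and $A_l$ stabilize $\sigma_i$ and $\sigma_l$, so $a\otimes(\sigma_i\boxtimes c\boxtimes\sigma_l)=\sigma_i\boxtimes(a_j+c)\boxtimes\sigma_l$. An $h\in G$ with $\chi_j(h)=-1$ sends $\sigma_i\boxtimes c'\boxtimes\sigma_l$ to $\sigma_i\boxtimes(-c')\boxtimes\sigma_l$, so these two have the same $\mathrm{Ind}$. Since the set of $c$ is symmetric, $[a]Z=[-a]Z=\tfrac12F(Y_{a_1}Y_{a_2}Y_{a_3})Z$, which is determined.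

So $K(\mathcal C)$ depends only on $(m_1,m_2,m_3)$ and $\delta$. A permutation of $\chi_1,\chi_2,\chi_3$ is induced by an automorphism of $G$ and preserves $\delta$. So only the multiset $\{m_1,m_2,m_3\}$ and $\Gamma$ matter.

**Step 6: the classes differ.** By (8) the smallest dimensions in the three nontrivial universal components are the numbers $\sqrt{m_im_l}=\sqrt{m/m_j}$, so the multiset is recovered from $K(\mathcal C)$. If $\delta=0$, all nonintegral simples $F(W\boxtimes y)$ are self-dual, by Lemma 5 and $2y=0$. If $\delta\ne0$, let $w=F(V_i\boxtimes1\boxtimes V_l\boxtimes y)$ in degree $g\ne e$. Its dual has $-y$ in place of $y$, so $w^*=\delta(g)w$ with $\delta(g)\ne1$. By (5), $ww^*=F((1+\sum Y_{a_i})(1+\sum Y_{a_l}))$. By Step 4 the objects $F(Y_{a_i}),F(Y_{a_l}),F(Y_{a_i}Y_{a_l})$ are simple of dimension $2,2,4$, so the only invertible in $ww^*$ is $1$. Hence $\delta(g)w\not\cong w$, and $w$ is not self-dual. This proves (b).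

**Step 7: the shape of a factorization.** Suppose $\mathcal C=\mathcal C_1\boxtimes\mathcal C_2$ nontrivially. By Lemma 12, $U(\mathcal C_i)=\{1,u_i\}$ and $\mathcal C_i$ has nonintegral simples. $\mathcal C_i$ centralizes $u_{3-i}\in\hat G$, so it is supported in degrees $\ker u_{3-i}=\{e,g_i\}$, $g_i\ne e$, and $g_1\ne g_2$ as $u_1\ne u_2$. Its nonintegral simples have degree $g_i$.

**Step 8: all $m_i>1$.** Let $X_i\in\mathcal C_i$ be simple of degree $g_i$. As $g_1\ne g_2$, after relabelling, $d(X_1)^2\in\{1,4\}m_1m_3$ and $d(X_2)^2\in\{1,4\}m_2m_3$. So $X_1\boxtimes X_2$ is a simple of $\mathcal C$ with squared dimension divisible by $m_1m_2m_3^2$. This does not divide $16m=16m_1m_2m_3$, since $m_3>1$ is odd. This contradicts Fact 1, so $\mathcal C$ is prime for both $\Gamma$.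

**Step 9: one $m_i$ is $1$; a smaller model.** Let $m_3=1$, so $m_1,m_2>1$. The third factor of $\mathcal X^0$ is $\mathrm{Vec}_{\mathbb Z_2}$ pulled back along $\chi_3$, that is, $\mathrm{Vec}_G$ with trivial cocycle, and it can be dropped. So $\mathcal X^0=\mathcal X^{A_1}\boxtimes\mathcal X^{A_2}$ with $G\cong\mathbb Z_2^2$ via $(\chi_1,\chi_2)$, and
$$\mathcal C=(M_1\boxtimes M_2\boxtimes\mathcal C(\Gamma))_{\langle s_1\chi_1,s_2\chi_2\rangle}.\tag{9}$$

**Step 10: $m_3=1$, $\delta=0$ is not prime.** Take $y_1$ over the $g$ with $\chi_1(g)=-1$, $\chi_2(g)=1$. As $2y_1=0$, $H_1=\langle\chi_1,y_1\rangle\cong\mathbb Z_2^2$. It is non-degenerate since $\beta(\chi_1,\chi_1)=1$ and $\beta(\chi_1,y_1)=-1$. Also $\chi_2\in H_2:=H_1^\perp$, because $\beta(\chi_2,\chi_1)=1$ and $\beta(\chi_2,y_1)=\chi_2(g)=1$. So $\Gamma=H_1\oplus H_2$ and (9) becomes $(M_1\boxtimes\mathcal C(H_1))_{s_1\chi_1}\boxtimes(M_2\boxtimes\mathcal C(H_2))_{s_2\chi_2}$, with factors of dimensions $4m_1$ and $4m_2$.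

**Step 11: $m_3=1$, $\delta\ne0$ is prime.** In the situation of Step 7 let $X=F(W\boxtimes y)\in\mathcal C_1$ be a simple of degree $g=g_1$, written as in (9) with $W\in M_1\boxtimes M_2$ simple. I claim that $\delta(g)\in\mathcal C_1$. If $W$ is $V'_1\boxtimes V'_2$, or $V'_1\boxtimes(\text{invertible})$, or $(\text{invertible})\boxtimes V'_2$, then $W$ is self-dual, so $W\otimes W\ni1$ and $X\otimes X\ni F(2y)=\delta(g)$. If $W=V'_1\boxtimes Y_c$, then $\chi_2(g)=1$, so $\delta(g)$, the nontrivial character trivial on $g$, is $\chi_2=F(s_2)$. By (5), $Y_cY_c\ni s_2$, so $X\otimes X^*\ni F(s_2)=\delta(g)$. The case $Y_c\boxtimes V'_2$ is symmetric. So $\delta(g)\in\mathcal C_1$ and $\delta(g)\ne1$. But $\delta(g)\in\hat G$ has monodromy $1$ with degree $e$, and $\delta(g)(g)=1$ with degree $g$. Since $\mathcal C_1$ is supported in degrees $\{e,g\}$, $\delta(g)$ centralizes $\mathcal C_1$, contradicting non-degeneracy. So $\mathcal C$ is prime. $\square$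

## 15. Counting the classes and locating $\mathrm{SO}(4m)_2$

*End of the proof of Theorem B.* **Step 1: the list is complete and correct.** A prime $\mathcal C$ satisfies $(*)$ by Lemma 6, so Proposition 9 applies, and Propositions 10, 11, 13, 14 show that $\mathcal C$ is of type (α), (β), (γ) or (δ). (In (III), if one $m_i$ is $1$, number it $m_3$.) Conversely these propositions show that all listed categories are prime and strictly weakly integral of dimension $16m$, and that the class depends only on the stated data.

**Step 2: the classes are distinct.** Type (α) is distinguished by $|U(\mathcal C)|=8$, (γ) by the presence of the dimension $\sqrt2$, (β) by the presence of $\sqrt{2m}$ without $\sqrt2$, and (δ) by having four invertibles and neither of these dimensions. Within the types the classes were distinguished in the propositions.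

**Step 3: the number.** Types (α), (β), (γ) give $2+2+1=5$ classes. Since $m$ is square-free, multisets $\{m_1,m_2\}$ of factors $>1$ with product $m$ are partitions of the set of $k$ primes into two blocks, and similarly for three. So (δ1) gives $S(k,2)=2^{k-1}-1$ classes and (δ2) gives $2S(k,3)=3^{k-1}-2^k+1$. The total is
$$5+(2^{k-1}-1)+(3^{k-1}-2^k+1)=5+3^{k-1}-2^{k-1}.$$

**Step 4: $\mathrm{SO}(4m)_2$.** It is strictly weakly integral modular of dimension $16m$ with four invertibles, so $(*)$ holds, and with dimensions $1,2,\sqrt{2m}$. Proposition 9 applies without assuming primality. Case (I) with trivial action on $Q$ would give eight invertibles (Proposition 10). Case (II) would give a simple of dimension $\sqrt2$ (Proposition 13). In case (III) all squared dimensions have even 2-adic valuation (Proposition 14(a)), but $2m$ has valuation $1$. So we are in case (I) with nontrivial action on $Q$, and $\mathrm{SO}(4m)_2$ is of type (β) by Proposition 11. Since $r=2m$ is even, $-1$ lies in the Weyl group of $D_r$, so every simple object is self-dual, and the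 type is (β1).

**Step 5: the criterion.** A prime $\mathcal C$ is Grothendieck equivalent to $\mathrm{SO}(4m)_2$ if and only if it is of type (β1). By Step 2 and Proposition 11 this means that $\mathcal C$ has a simple object of dimension $\sqrt{2m}$, has none of dimension $\sqrt2$, and all its simple objects are self-dual. $\blacksquare$
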